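# Conservative torus maps over a totally irrational translation need not be minimal

## 1. Conservative maps whose iterates return to the identity

Let $\mathbb T^2=\mathbb R^2/\mathbb Z^2$, let ${\rm Vol}$ be Lebesgue (area) measure on $\mathbb T^2$, and let ${\rm Homeo}_*(\mathbb T^2)$ be the group of homeomorphisms of $\mathbb T^2$ isotopic (equivalently, homotopic) to the identity. For $\overline\omega\in\mathbb R^2/\mathbb Z^2$ let $T_{\overline\omega}(x)=x+\overline\omega$. A map is *conservative* if it preserves ${\rm Vol}$, and *minimal* if every orbit is dense in $\mathbb T^2$; for a homeomorphism, "orbit" means the full orbit over $\mathbb Z$.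

**Definition (total irrationality).** The vector $\overline\omega=(\omega_1,\omega_2)$ is totally irrational if $1,\omega_1,\omega_2$ are linearly independent over $\mathbb Q$.

For example, $(\sqrt2,\sqrt3)$ is totally irrational: if $r+s\sqrt2+t\sqrt3=0$ with rational $r,s,t$, then $r^2=2s^2+3t^2+2st\sqrt6$, so $st=0$, and the irrationality of $\sqrt2$ and $\sqrt3$ gives $r=s=t=0$. The vector $(\sqrt2,2\sqrt2)$ is not. Recall the classical fact that for totally irrational $\overline\omega$ the translation $T_{\overline\omega}$ is minimal, and ergodic for ${\rm Vol}$.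

**Definition (the class $\mathcal C_{\overline\omega}$).** A map $f\in{\rm Homeo}_*(\mathbb T^2)$ belongs to $\mathcal C_{\overline\omega}$ (is *regularly semi-conjugate* to $T_{\overline\omega}$) if there is a surjective continuous map $h:\mathbb T^2\to\mathbb T^2$, homotopic to ${\rm Id}$, with $hf=T_{\overline\omega}h$.

The obvious examples are $f=HT_{\overline\omega}H^{-1}$ with $H\in{\rm Homeo}_*(\mathbb T^2)$ and $h=H^{-1}$. In general $h$ need not be injective, and this is where the question comes from. In "The rigidity of pseudo-rotations on the two-torus and a question of Norton-Sullivan" (arXiv:1708.02529, 2017), Jian Wang and Zhiyuan Zhang write: "We do not know whether a $C^2$ conservative map in $\mathcal C_{\overline\omega}$ for a totally irrational $\overline\omega$ is always minimal." So we ask: is every $f\in{\rm Diff}^2(\mathbb T^2,{\rm Vol})\cap\mathcal C_{\overline\omega}$, with $\overline\omega$ totally irrational, minimal?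

**Lifts.** Let $f\in\mathcal C_{\overline\omega}$, and let $\omega\in\mathbb R^2$ represent $\overline\omega$. Lifts $F$ of $f$ and $\tilde h$ of $h$ commute with integer translations, because $f$ and $h$ are homotopic to ${\rm Id}$. The map $\tilde hF-\tilde h$ is continuous with values in $\omega+\mathbb Z^2$, so it is constant. Changing $F$ by an integer vector, we may assume
$$\tilde hF=\tilde h+\omega. \tag{1}$$
Then $\tilde hF^n=\tilde h+n\omega$. Since $\tilde h-{\rm id}$ is periodic, hence bounded, there is a constant $C$ with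
$$|F^n(x)-x-n\omega|\le C\qquad(n\in\mathbb Z,\ x\in\mathbb R^2). \tag{2}$$

**Two cases by hand.** If $h$ is injective, then $f=h^{-1}T_{\overline\omega}h$ is minimal because $T_{\overline\omega}$ is. Next take a skew product $f(x,y)=(x+\alpha,y+\varphi(x))$ with $\varphi:\mathbb R/\mathbb Z\to\mathbb R$ continuous; it is conservative and homotopic to ${\rm Id}$. Suppose $f\in\mathcal C_{\overline\omega}$. After adding integers to $\alpha$ and $\varphi$, the lift $F$ in (1) is given by the same formula. By (2), $|n\alpha-n\omega_1|\le C$ for all $n$, so $\alpha=\omega_1$, and the sums $\sum_{i<n}(\varphi(x+i\omega_1)-\omega_2)$ are bounded. The rotation by $\omega_1$ is minimal, so the Gottschalk–Hedlund theorem gives a continuous $u$ with $\varphi(x)-\omega_2=u(x+\omega_1)-u(x)$. Then $g(x,y)=(x,y-u(x))$ satisfies $gf=T_{\overline\omega}g$. So $f$ is conjugate to the translation and is minimal.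

Here is a third, less immediate case in which the answer is yes. Call $f$ *$C^0$-rigid* if $f^{n_j}\to{\rm Id}$ uniformly for some $n_j\to\infty$. For example $T_{\overline\omega}$ is $C^0$-rigid: by the pigeonhole principle some $n_j\overline\omega$ tend to $0$. So is $HT_{\overline\omega}H^{-1}$, by uniform continuity of $H$.

**Theorem 1.** Let $\overline\omega$ be totally irrational and let $f\in\mathcal C_{\overline\omega}$ be a conservative homeomorphism. If $f^{n_j}\to{\rm Id}$ uniformly for some $n_j\to\infty$, then $f$ is minimal.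

*Proof.* Suppose $f$ is not minimal. The closure $M$ of a non-dense orbit is closed, $M\ne\emptyset,\mathbb T^2$, and $f(M)=M$. We fix $F,\tilde h,C$ as in (1), (2).

**Step 1: a periodic complementary component.** We want an open connected set to which recurrence applies. Let $W$ be a connected component of $\mathbb T^2\setminus M$. The map $f$ permutes these components and preserves area. If $W,f(W),f^2(W),\dots$ were pairwise disjoint, their total area would be infinite. So two of them coincide, and $f^k(W)=W$ for some $k\ge1$.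

**Step 2: $W$ winds around the torus in two independent directions.** We show that the image of $\pi_1(W)$ in $\pi_1(\mathbb T^2)=\mathbb Z^2$ has rank $2$. Otherwise it is contained in $\mathbb Zv$ for some $v\in\mathbb Z^2$ (possibly $0$). Let $\tilde W$ be a component of the preimage of $W$ in $\mathbb R^2$. The translates $\tilde W+z$ are the components of this preimage. So if $\tilde W+z$ meets $\tilde W$, the two are equal, and a path in $\tilde W$ from a point to its translate by $z$ projects to a loop in $W$ of class $z$; hence $z\in\mathbb Zv$. Also $F^k\tilde W$ is a component of the preimage of $W$, so $F^k\tilde W=\tilde W+m$ for some $m\in\mathbb Z^2$, and $F^{kn}\tilde W=\tilde W+nm$.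

Let $\tilde B\subset\tilde W$ be a small disc that projects injectively. By Poincaré recurrence for $f^k$ there are $x\in\tilde B$ and arbitrarily large $n$ with $F^{kn}(x)\in\tilde B+z_n$, $z_n\in\mathbb Z^2$. Then $\tilde W+z_n$ meets $\tilde W+nm$, so $z_n=nm+j_nv$ with $j_n\in\mathbb Z$. By (2), $|kn\omega-nm-j_nv|\le C'$ with $C'$ independent of $n$. Dividing by $n$ and letting $n\to\infty$ along these values, we get $k\omega-m\in\mathbb Rv$. If $v=0$, this says $k\omega=m$; if $v=(v_1,v_2)\ne0$, taking the scalar product with $(-v_2,v_1)$ gives a nontrivial relation between $1,\omega_1,\omega_2$ with integer coefficients. Both contradict total irrationality.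

**Step 3: fences in the plane.** By Step 2, $W$ contains loops $\gamma_1,\gamma_2$ through a common point whose classes $v_1,v_2\in\mathbb Z^2$ are linearly independent. Let $Y\subset\mathbb R^2$ be the preimage of $\gamma_1\cup\gamma_2$, a closed set. We claim that every component of $\mathbb R^2\setminus Y$ is bounded.

Lifting $\gamma_i$ and concatenating translates by multiples of $v_i$ gives a curve $\Gamma_i\subset Y$ with $\Gamma_i+v_i=\Gamma_i$. Write points of the plane as $\alpha v_1+\beta v_2$. For some $c$ we have $\Gamma_1\subset\{|\beta|\le c\}$ and $\Gamma_2\subset\{|\alpha|\le c\}$. Now $\Gamma_1$ separates $\{\beta<-c\}$ from $\{\beta>c\}$. Indeed, map $\mathbb R^2/\mathbb Zv_1$ homeomorphically to $\mathbb C\setminus\{0\}$ by $\alpha v_1+\beta v_2\mapsto e^{\beta+2\pi i\alpha}$. The image of $\Gamma_1$ is a loop with winding number $1$ about $0$. The image of $\{\beta<-c\}$ together with $0$ is a disc off the loop, so the winding number is $1$ on all of it; on the image of $\{\beta>c\}$, which is connected, unbounded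 and off the loop, it is $0$. The winding number is constant along any path that avoids the loop, so no such path joins the two sets. The same holds for $\Gamma_2$ and $\alpha$.

Given a point $z_0=\alpha_0v_1+\beta_0v_2$ off $Y$, choose an integer $J$ with $|\alpha_0|,|\beta_0|<J-c$. The curves $\Gamma_1\pm Jv_2$ and $\Gamma_2\pm Jv_1$ are contained in $Y$, and by the separation just shown, the component of $z_0$ contains no point with $|\beta|>J+c$ or $|\alpha|>J+c$. This proves the claim.

**Step 4: short jumps do not cross the fences.** Let $\tilde M$ be the preimage of $M$. Since $\gamma_1\cup\gamma_2$ is a compact subset of $W$, which is disjoint from $M$, we have $\eta={\rm dist}(\tilde M,Y)>0$. If $f^{n_j}\to{\rm Id}$ uniformly, then for some $j$ with $n_j\ge1$ there is $m_j\in\mathbb Z^2$ such that $G=F^{n_j}-m_j$ satisfies $\sup|G-{\rm id}|<\eta$. For $x\in\tilde M$ all $G^ix$ lie in $\tilde M$. The segments $[G^ix,G^{i+1}x]$ start in $\tilde M$ and have length less than $\eta$, so they miss $Y$. Hence the whole forward $G$-orbit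 of $x$ lies in one component of $\mathbb R^2\setminus Y$, which is bounded. But (2) gives $|G^ix-x-i(n_j\omega-m_j)|\le C$, and $n_j\omega\ne m_j$, so the orbit is unbounded. This is a contradiction. $\square$

What changes in general? Steps 1–3 hold for every non-minimal conservative $f\in\mathcal C_{\overline\omega}$. Rigidity enters only in Step 4, to make the jumps shorter than the distance from $M$ to the fences. A non-minimal example must have an invariant set that leaps over the fences, and nothing in Step 4 forbids long leaps. We shall see that this does happen.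

## 2. Periodic approximations, a fixed translation, and the cost in $C^{2+\gamma}$

**Theorem 2.** There is a totally irrational $\overline\omega$ such that for every $\gamma_0<1$ and every $C^{2+\gamma_0}$-neighborhood $\mathcal U$ of $T_{\overline\omega}$ there is an area-preserving diffeomorphism $f\in\mathcal U\cap\bigcap_{\gamma<1}C^{2+\gamma}$ with $f\in\mathcal C_{\overline\omega}$ which is not minimal: some full orbit of $f$ avoids a nonempty open set. The set of totally irrational $\overline\omega$ for which ${\rm Diff}^2(\mathbb T^2,{\rm Vol})\cap\mathcal C_{\overline\omega}$ contains a non-minimal map is dense in $\mathbb T^2$.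

So the answer to the question is no, and by Theorem 1 every counterexample fails to be $C^0$-rigid. Whether non-minimal examples exist in $C^3$ or above is not settled here.

A sensible first attempt is a limit of conjugates of periodic translations: $f_n=H_nT_{\alpha_n}H_n^{-1}$ with $\alpha_n$ rational, $Q_n\alpha_n=0$ mod $\mathbb Z^2$ and $Q_n\to\infty$. Here $\alpha_{n+1}$ is chosen after the conjugacy $H_{n+1}$, so close to $\alpha_n$ that the later maps follow $f_n$ closely for $Q_n$ iterates. The freedom to choose the frequency last makes smoothness easy. But suppose the limit $f$ satisfies $\sup|f^{Q_n}-f_n^{Q_n}|\to0$, which is what such a choice provides. Since $f_n^{Q_n}={\rm Id}$, we get $f^{Q_n}\to{\rm Id}$ uniformly, and if $f$ is conservative and in $\mathcal C_{\overline\omega}$ with $\overline\omega$ totally irrational, Theorem 1 says that $f$ is minimal. The attempt stops exactly there: choosing the frequency last in this way makes the limit rigid.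

So we fix $T=T_{\overline\omega}$ from the start and set
$$f_n=H_nTH_n^{-1},\qquad H_{n+1}=H_n\hat g_n,\qquad f_{n+1}=\psi_nf_n,\quad \psi_n=H_n\theta_nH_n^{-1},\quad \theta_n=\hat g_nT\hat g_n^{-1}T^{-1}. \tag{3}$$
The identity for $f_{n+1}$ is $H_n\hat g_nT\hat g_n^{-1}H_n^{-1}=H_n(\hat g_nT\hat g_n^{-1}T^{-1})H_n^{-1}\cdot H_nTH_n^{-1}$. Now the trouble is the chain rule: $D^2\psi_n$ involves the derivatives of $H_n^{\pm1}$, over which we have no useful control, and with $T$ fixed we cannot make $\theta_n$ as small as we like afterwards. The way out is to arrange that $\theta_n$ differs from ${\rm Id}$ only where $H_n$ is a *translation*. Then $\psi_n$ is just a translated copy of $\theta_n$, and no derivative of $H_n$ appears.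

The plan is as follows. We build parallelograms $R_n$ of size about $\sigma_n$ around $0$, which return to themselves under $T$ after about $q_n\approx\sigma_n^{-2}$ steps, and we fix an open set $V$. We keep two conditions for $H_n$: for $|t|\le q_{n-1}$ the whole cell $T^tR_n$, and for $|t|\le q_n$ the much smaller disc $T^tB(0,\rho_n)$, is mapped by $H_n$ by a translation and off $V$. To extend the second condition from times up to $q_n$ to times up to $q_{n+1}$, note that the orbit of $0$ of length $q_{n+1}$ passes through $R_n$ about $p^2$ times, where $\sigma_{n+1}=\sigma_n/p$. During the first $q_{n-1}$ steps after each passage, where $H_n$ is a translation on whole cells, $\hat g_n$ gradually pushes the small discs around these points into $B(0,\rho_n)$. In the middle of the return they ride along with $B(0,\rho_n)$, whose orbit is known to avoid $V$. During the last $q_{n-1}$ steps they are moved back.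

Can we afford this in $C^{2+\gamma}$? There are about $p^2$ discs, of radius about $\sigma_n/p^2$, each travelling a distance of order $\sigma_n$, so the total path length is about $p^2\sigma_n$. It is divided into $q_{n-1}\approx\sigma_{n-1}^{-2}$ steps of length $h$. A step of length $h$ at spatial scale $r$ costs about $hr^{-2-\gamma}$ in $C^{2+\gamma}$. If we ignore powers of $p_{n+1}$ and $p_n=\sigma_{n-1}/\sigma_n$, this is $\sigma_{n-1}^{2}\,\sigma_{n-1}\,\sigma_{n-1}^{-2-\gamma}=\sigma_{n-1}^{1-\gamma}$, which is small when $\gamma<1$. The ignored powers do no harm if $p_n$ grows much more slowly than $\sigma_n^{-1}$. So we need a vector $\omega$ with this growth and with well-shaped cells $R_n$ at every scale.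

**Conventions.** $B(v,\rho)$ is an open Euclidean disc. Planar sets of diameter $<1/2$ are identified with their images in $\mathbb T^2$. "$H$ is a translation on $S$" means $H(z)=z+{\rm const}$ on $S$. We write $u\wedge v=u_1v_2-u_2v_1$.

## 3. A vector $\omega$ with square-shaped returns at every scale

A model first. If $c=\frac1pa+\frac1{p^2}b$, then the multiples of $c$, reduced modulo $a$ and $b$, run through the lattice generated by $c$ and $b'=pc-a=\frac1pb$, and $pb'-b=p^2c-pa-b=0$. For $a=(1,0)$, $b=(0,1)$, the translation by $c$ has period $p^2$ and its orbit is a slightly slanted $p\times p$ grid. We now perturb this so that $pb'-b$ is small but not zero, and iterate.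

Put $p_n=10^{6n}$ ($n\ge1$), which is even, and $\sigma_n=\prod_{j\le n}p_j^{-1}=10^{-3n(n+1)}$, $\sigma_0=1$. For $(x',y')\in[0,1]^2$ and $p\ge4$ let
$$\Phi_p(x',y')=(x,y),\qquad x=\frac1{p-\frac{x'}{p-y'}},\quad y=\frac x{p-y'}.$$
Then $\frac1p\le x\le\frac1{p-1}$ and $\frac1{p^2}\le y\le\frac1{(p-1)^2}$, so $\Phi_p$ maps $[0,1]^2$ continuously into itself. The sets of sequences $(u_n)_{n\ge0}$ in $[0,1]^2$ with $u_n=\Phi_{p_{n+1}}(u_{n+1})$ for $n<m$ are closed in the compact product space, nonempty, and decrease with $m$. So there are $(x_n,y_n)_{n\ge0}$ in $[0,1]^2$ with $(x_n,y_n)=\Phi_{p_{n+1}}(x_{n+1},y_{n+1})$ for all $n$.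

From now on, when $n$ is fixed, $p=p_{n+1}$; unprimed quantities have index $n$ and primed ones index $n+1$. So $\frac1p\le x\le\frac{1.1}p$, $\frac1{p^2}\le y\le\frac{1.1}{p^2}$, and always $x_n,y_n\le2\cdot10^{-6}$. The definition of $\Phi_p$ gives
$$px-1=yx',\qquad py-x=yy',\qquad 1=y(p^2-py'-x'), \tag{4}$$
the third identity being $p$ times the second plus the first.

Let $a_0=(1,0)$, $b_0=(0,1)$, $c_0=\omega:=(x_0,y_0)$, $k_0=l_0=0$, $q_0=1$, and
$$a'=c,\quad b'=pc-a,\quad c'=pb'-b;\qquad k'=q,\quad l'=pq-k,\quad q'=pl'-l. \tag{5}$$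
Let $\overline\omega=\omega$ mod $\mathbb Z^2$ and $T=T_{\overline\omega}$.

**Step 1: $c_n$ in the basis $a_n,b_n$.** We show
$$c_n=x_na_n+y_nb_n. \tag{6}$$
This holds for $n=0$. If it holds for $n$, then by (4)
$$y(x'a'+y'b')=(px-1)c+(py-x)(pc-a)=(p^2y-1)c-(py-x)a,$$
$$yc'=p^2yc-pya-yb=p^2yc-pya-(c-xa)=(p^2y-1)c-(py-x)a.$$
The two are equal and $y>0$, so $c'=x'a'+y'b'$. In particular, by (4),
$$a'=xa+yb,\qquad b'=(px-1)a+py\,b=yx'a+py\,b. \tag{7}$$

**Step 2: the lattice of returns.** We record which times belong to these vectors. Let $\Gamma=\{(\tau\omega+m,\tau):\tau\in\mathbb Z,\ m\in\mathbb Z^2\}\subset\mathbb R^3$. Thus $(v,\tau)\in\Gamma$ if and only if $T^\tau0=v$ mod $\mathbb Z^2$. Then $(a_n,k_n),(b_n,l_n),(c_n,q_n)$ is a $\mathbb Z$-basis of $\Gamma$. This is clear for $n=0$, and by (5) the passage from $n$ to $n+1$ has the integer matrix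
$$\begin{pmatrix}0&0&1\\-1&0&p\\-p&-1&p^2\end{pmatrix}$$
of determinant $1$. In particular $T^{k_n}0=a_n$, $T^{l_n}0=b_n$, $T^{q_n}0=c_n$ mod $\mathbb Z^2$. The $3\times3$ determinant with these three vectors as rows is $1$ for $n=0$, hence for all $n$. Subtracting $x_n$ times the first row and $y_n$ times the second from the third, (6) gives
$$(a_n\wedge b_n)(q_n-x_nk_n-y_nl_n)=1. \tag{8}$$

**Step 3: shape.** We show that $a_n,b_n$ are almost $\sigma_n(1,0),\sigma_n(0,1)$. Let $\hat a=a/\sigma_n$, $\hat b=b/\sigma_n$. Since $\sigma_{n+1}=\sigma_n/p$, (7) gives $\hat a'=px\,\hat a+py\,\hat b$ and $\hat b'=pyx'\,\hat a+p^2y\,\hat b$. By (4), the numbers $px-1=yx'$, $py$, $pyx'$ and $p^2y-1=y(py'+x')$ all lie in $[0,\frac{1.3}p]$. So the transition matrices differ from the identity by at most $2.6/p_{n+1}$ in the row-sum norm. As $\sum_n1/p_n\le1.1\cdot10^{-6}$, their products differ from the identity by at most $\prod_n(1+2.6/p_n)-1\le10^{-5}$. The rows of the product are $\hat a_n,\hat b_n$. Hence $|\hat a_n-(1,0)|,|\hat b_n-(0,1)|\le10^{-5}$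 for all $n$, and
$$0.99\,\sigma_n|(s,t)|\le|sa_n+tb_n|\le1.01\,\sigma_n|(s,t)|,\qquad0.97\,\sigma_n^2\le a_n\wedge b_n\le1.03\,\sigma_n^2. \tag{9}$$
If the $s$-coordinate of a point differs from $s_*$ by $\delta$, its distance to the line $\{s=s_*\}$ is at least $0.99\sigma_n|\delta|$, because (9) applies to the difference with any point of the line. The same holds for $t$. Also $|c_n|=|a_{n+1}|\le1.01\sigma_{n+1}$.

**Step 4: times.** We compare $k_n,l_n,q_n$. By induction $k_n,l_n\ge0$ and $k_n+l_n\le q_n/2$. This holds for $n=0$. If it holds for $n$, then $k'=q\ge0$, $l'=pq-k\ge0$, $k'+l'\le(p+1)q$, and $q'=p^2q-pk-l\ge p^2q-\frac p2q\ge0.99p^2q$, so $k'+l'\le q'/100$. Thus for $n\ge1$ even $k_n+l_n\le q_n/100$, and likewise $q_{n-1}\le q_n/4$. Also $l'\le pq$ and $q'\le p^2q$. Since $x_n,y_n\le2\cdot10^{-6}$, we have $0.99q_n\le q_n-x_nk_n-y_nl_n\le q_n$. With (8) and (9) this gives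
$$0.9\,\sigma_n^{-2}\le q_n\le1.2\,\sigma_n^{-2}. \tag{10}$$

**Step 5: $\overline\omega$ is totally irrational.** Suppose $j\in\mathbb Z^2$ and $j\cdot\omega\in\mathbb Z$. By Step 2, $a_n,b_n$ are of the form $\tau\omega+m$, so $j\cdot a_n,\ j\cdot b_n\in\mathbb Z$. They tend to $0$, so they vanish for large $n$. As $a_n,b_n$ are linearly independent, $j=0$. In particular $T$ is ergodic.

## 4. Towers over a parallelogram and the passages of a long orbit

A one-dimensional picture first. Let $T$ be the rotation of the circle by $\alpha=\sqrt2-1$ and let $R=(2\alpha-1,3\alpha-1)$, an interval of length $\alpha$ around $0$, cut at $0$. The left piece $(2\alpha-1,0)$ has the images $(3\alpha-1,\alpha)$ and $(4\alpha-1,2\alpha)$, and its third image is, mod $1$, $(5\alpha-2,3\alpha-1)\subset R$. The right piece $(0,3\alpha-1)$ has the image $(\alpha,4\alpha-1)$, and its second image is, mod $1$, $(2\alpha-1,5\alpha-2)\subset R$. The five intervals before the return are disjoint and fill the circle up to endpoints: two towers, of heights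 $3$ and $2$. In the plane we cut in both directions and get four towers.

Fix $n\ge1$, so $p=p_{n+1}\ge10^{12}$. Let $o_n=\frac12(a'+b')=o_sa+o_tb$. By (7), $o_s=\frac12(x+yx')\in(0,x]$ and $o_t=\frac12(p+1)y\in(0,1/p]$. In coordinates $(s,t)\leftrightarrow sa_n+tb_n$ let
$$R_n=\{o_s+x-1<s<o_s+x,\ o_t+y-1<t<o_t+y\}\subset\{-1<s,t<0.01\}.$$
Then $0\in R_n$, and by (9) ${\rm diam}\,R_n<2\sigma_n$ and $\overline{R_n}\subset B(0,1.5\sigma_n)$. The lines $s=o_s$ and $t=o_t$ cut $R_n$ into open pieces $R_n^\varepsilon$, $\varepsilon\in\{0,1\}^2$, with $\varepsilon_1=1$ iff $s>o_s$ and $\varepsilon_2=1$ iff $t>o_t$. Put $L_\varepsilon=q_n-\varepsilon_1k_n-\varepsilon_2l_n\in[q_n/2,q_n]$. (The choice of $o_n$, half a lattice step away from the lattice $\Lambda'$ below, will keep the cutting lines away from the relevant orbit points.)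

**Lemma 1.** $T^{L_\varepsilon}R_n^\varepsilon\subset R_n$. The sets $T^iR_n^\varepsilon$ ($0\le i<L_\varepsilon$, all $\varepsilon$) are pairwise disjoint, and their closures cover $\mathbb T^2$.

*Proof.* By Step 2 of Section 3 and (6), $T^{L_\varepsilon}$ acts on $R_n^\varepsilon$ as translation by $c-\varepsilon_1a-\varepsilon_2b$, that is, by $(x-\varepsilon_1,y-\varepsilon_2)$ in coordinates. If $\varepsilon_1=0$, then $s-o_s\in(x-1,0)$ becomes an element of $(2x-1,x)$. If $\varepsilon_1=1$, then $s-o_s\in(0,x)$ becomes an element of $(x-1,2x-1)$. Both are in $(x-1,x)$. The coordinate $t$ is similar. This proves the inclusion.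

Consequently the union $U$ of the sets satisfies $TU\subset U$ up to null sets, since $R_n$ is the union of the $R_n^\varepsilon$ up to a null set. As $T$ preserves area and is ergodic, $U$ has full measure. The area of $R_n$ is $a\wedge b$, and $\{\varepsilon_1=1\}$, $\{\varepsilon_2=1\}$ occupy fractions $x$ and $y$ of it independently. So the sum of the areas of all sets is $(a\wedge b)(q-xk-yl)=1$ by (8). Since the union also has area $1$, pairwise intersections are null; being open, they are empty. The union of the closures is closed and of full measure, so it is $\mathbb T^2$. $\square$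

Let $\Lambda'=\mathbb Za'+\mathbb Zb'$, $\sigma'=\sigma_{n+1}=\sigma_n/p$, and
$$\rho_n:=1000\,\sigma_{n+1}=1000\,\sigma',\qquad\rho':=\rho_{n+1}=1000\,\sigma_{n+2}=10^{-3}\sigma_n/p^2=10^{-3}\sigma'/p,$$
where we used $p_{n+2}=10^6p$. Let $\mathcal L_n$ be the union of the six lines $s\in\{o_s+x-1,o_s,o_s+x\}$ and $t\in\{o_t+y-1,o_t,o_t+y\}$.

**Lemma 2.** If $v_0=ia'+jb'\in\Lambda'$ and $|j|\le2p$, then ${\rm dist}(v_0,\mathcal L_n)\ge400\rho'$.

*Proof.* By (7), $v_0$ has coordinates $s=ix+jyx'$ and $t=(i+jp)y$. So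
$$s-o_s=(i-\tfrac12)x+(j-\tfrac12)yx',\qquad s-(o_s+x)=(i-\tfrac32)x+(j-\tfrac12)yx',$$
and since $1=px-yx'$, also $s-(o_s+x-1)=(i+p-\frac32)x+(j-\frac32)yx'$. The terms with $yx'$ are at most $3p\,yx'\le4xx'\le10^{-4}x$ in absolute value. Hence the $s$-differences are at least $0.49x\ge0.49/p$ in absolute value.

Next, $t-o_t=(i+jp-\frac{p+1}2)y$ is a half-odd multiple of $y$ because $p$ is even, and so is $t-o_t-y$. By the third identity in (4), $t-(o_t+y-1)$ is a half-odd multiple of $y$ up to an error $y(py'+x')\le10^{-4}y$; here $py'\le1.1\,p/p_{n+2}^2$ is tiny and $x'\le2\cdot10^{-6}$. So the $t$-differences are at least $0.49y\ge0.49/p^2$. By the remark after (9), all distances are at least $0.99\cdot0.49\,\sigma_n/p^2\ge0.4\,\sigma_n/p^2=400\rho'$. $\square$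

Call the four points $0,-a,-b,-a-b$ *corners*. The next lemma says where an orbit of $0$ can meet the base: for times up to $2q'$ it is very close to the lattice $\Lambda'$, and for times up to $2q$ it is close to the corners.

**Lemma 3.**
(a) If $|\tau|\le2q'$, $(v,\tau)\in\Gamma$ and $v\in\overline{R_n}$, then $v$ lies in some open piece $R_n^\varepsilon$, and there is $v_0\in\Lambda'$ with $|v-v_0|<\rho'$ and $B(v_0,400\rho')\subset R_n^\varepsilon$.
(b) If $|\tau|\le2q$, $(v,\tau)\in\Gamma$, and $v=sa+tb$ with $s,t\in[-1.1,0.1]$, then $v$ is within $2.1\sigma'$ of a corner.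

*Proof.* (a) Write $(v,\tau)=i(a',k')+j(b',l')+e(c',q')$ with integers $i,j,e$. By (6), $v=(i+ex')a'+(j+ey')b'$. Since $|v|\le1.5\sigma_n=1.5p\sigma'$, (9) for $n+1$ gives $|i+ex'|,|j+ey'|\le1.6p$. Also
$$\tau=(i+ex')k'+(j+ey')l'+e(q'-x'k'-y'l').$$
Hence $0.99q'|e|\le2q'+1.6p(1+p)q\le3.7q'$, so $|e|\le3$. Put $v_0=ia'+jb'$. Then $|v-v_0|\le3|c'|\le3.1\sigma_{n+2}<\rho'$, and $|j|\le1.6p+3y'\le2p$. By Lemma 2, the connected set $B(v_0,400\rho')$ misses $\mathcal L_n$, and it contains $v\in\overline{R_n}$. As $\partial R_n\subset\mathcal L_n$, the point $v\in R_n\setminus\mathcal L_n$ lies in some $R_n^\varepsilon$. The whole disc lies in the same component $R_n^\varepsilon$ of $\mathbb R^2\setminus\mathcal L_n$.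

(b) Write $(v,\tau)=i(a,k)+j(b,l)+e(c,q)$. Then $s=i+ex$, $t=j+ey$, and $\tau=sk+tl+e(q-xk-yl)$. So $0.99q|e|\le2q+1.1(k+l)\le2.02q$ and $|e|\le2$. As $|ex|,|ey|\le10^{-5}$, we get $i,j\in\{-1,0\}$. Finally $|v-(ia+jb)|=|ec|\le2.1\sigma'$. $\square$

## 5. An area-preserving isotopy that gathers lattice discs near $0$

The discs to be moved are $D_{v_0}=B(v_0,2\rho')$ for $v_0\in\Lambda'\cap R_n$. The movement must stay away from the corners, because later $\hat g_n$ has to be the identity on $T^tR_{n+1}$ for $|t|\le q_n$. So we fix open convex sets in which everything takes place: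

- $\Omega^{10}=\{o_s<s<o_s+x,\ -1+\frac{30}p<t<-\frac{30}p\}$,
- $\Omega^{01}=\{-1+\frac{30}p<s<-\frac{30}p,\ o_t<t<o_t+y\}$,
- $\Omega^{00}=R_n^{00}\cap\{|s+\frac12|+|t+\frac12|<1-\frac{30}p\}$,
- $\Omega^{11}=\emptyset$.

Since $o_s+x\le2.2/p$ and $o_t+y\le2/p$, we have $\Omega^\varepsilon\subset R_n^\varepsilon$. Every point of $\Omega^\varepsilon$ is at distance $>10\sigma'$ from each corner. For $\Omega^{10}$ and $\Omega^{01}$ this holds because one coordinate differs from $0$ and $-1$ by more than $30/p$. For $\Omega^{00}$, a corner $(s_c,t_c)$ has $|s_c+\frac12|+|t_c+\frac12|=1$, so $|s-s_c|+|t-t_c|>30/p$, and the Euclidean norm is at least $1/\sqrt2$ times the $\ell^1$ norm; now use (9).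

**Lemma 4.** If $v_0\in\Lambda'\cap R_n^\varepsilon$ is at distance $\ge50\sigma'$ from all corners, then $v_0\in\Omega^\varepsilon$ and ${\rm dist}(v_0,\partial\Omega^\varepsilon)\ge100\rho'$.

*Proof.* For $v_0=ia'+jb'\in R_n$, (9) gives $|i|,|j|\le1.6p$. So Lemma 2 applies, and ${\rm dist}(v_0,\mathcal L_n)\ge400\rho'$. It remains to check membership and the parts of $\partial\Omega^\varepsilon$ not in $\mathcal L_n$.

In $R^{11}$ we have $0<s,t<3/p$, so $|v_0|<50\sigma'$ and there is no such $v_0$.

In $R^{10}$ we have $0<s<3/p$ and $-1<t\le1/p$. If $t\ge-31/p$, then $|v_0|\le1.01\sqrt{9+31^2}\,\sigma'<50\sigma'$. If $t\le-1+31/p$, then $|v_0+b|<50\sigma'$ in the same way. So $-1+\frac{31}p<t<-\frac{31}p$, and the distance to the lines $t=-\frac{30}p$ and $t=-1+\frac{30}p$ is at least $0.99\sigma'$. The piece $R^{01}$ is the same with the roles of $s,t$ exchanged.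

In $R^{00}$ we have $-1<s<o_s\le\frac2p$ and $-1<t<o_t\le\frac2p$. Suppose $|s+\frac12|+|t+\frac12|\ge1-\frac{31}p$. Let $s_c=0$ if $s\ge-\frac12$ and $s_c=-1$ otherwise. If $s\le0$, then $|s-s_c|=\frac12-|s+\frac12|$. If $s>0$, then $|s|=\frac12-|s+\frac12|+2s\le\frac12-|s+\frac12|+\frac4p$. The same holds for $t$ with $t_c$ defined similarly. So $|s-s_c|+|t-t_c|\le\frac{31}p+\frac8p=\frac{39}p$, and $v_0$ is within $1.01\cdot39\sigma'<50\sigma'$ of a corner, a contradiction. Hence the sum is $<1-\frac{31}p$. Any point of the boundary of the diamond $\{|s+\frac12|+|t+\frac12|<1-\frac{30}p\}$ differs from $v_0$ by at least $1/p$ in the $\ell^1$ norm of $(s,t)$, so its distance to $v_0$ is at least $0.99\sigma'/\sqrt2\ge0.5\sigma'$.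

Finally $0.5\sigma'\ge0.1\sigma'/p=100\rho'$. $\square$

**Step 1: how many discs.** Distinct points of $\Lambda'$ are at least $0.99\sigma'$ apart, by (9) for $n+1$. Moreover $\#(\Lambda'\cap R_n)\le2p^2$. Indeed the parallelograms $v_0+[0,1)a'+[0,1)b'$ are disjoint and have area $\ge0.97\sigma'^2$ and diameter $\le3\sigma'$. Those with $v_0\in R_n$ lie in $\{-1.005<s,t<0.015\}$, of area $\le1.03\cdot1.0404\,\sigma_n^2$, and $1.03\cdot1.0404/0.97<2$.

Call $v_0\in\Lambda'\cap R_n$ *moved* if it is at distance $\ge50\sigma'$ from all corners and $|v_0|>\rho_n/2$; otherwise call it *unmoved*. By Lemma 4, moved points lie in $\bigcup\Omega^\varepsilon$, at distance $\ge100\rho'$ from the boundary of their $\Omega^\varepsilon$.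

**Step 2: targets.** We assign to the moved points of each $\Omega^\varepsilon$ distinct targets in $\Omega^\varepsilon\cap B(0,\rho_n/2)$ (recall $\rho_n/2=500\sigma'$) which are $\ge100\rho'$ from $\partial\Omega^\varepsilon$, from each other, and from $\Lambda'$. In each case below we list candidates that are $\ge100\rho'$ from $\partial\Omega^\varepsilon$ and more than $200\rho'$ apart. A point of $\Lambda'$ closer than $100\rho'$ to a candidate lies in $\Omega^\varepsilon\subset R_n^\varepsilon$, and it excludes at most one candidate. So it suffices to count.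

- In $\Omega^{00}$: the candidates are $(s,t)=-(\frac{125}p+\frac{125m}{4p^2},\frac{125}p+\frac{125m'}{4p^2})$, $0\le m,m'<4p$. Both coordinates lie in $[-\frac{250}p,-\frac{125}p]$, so their norm is at most $1.01\cdot250\sqrt2\,\sigma'\le365\sigma'$, and they are pairwise $\ge0.99\cdot31.25\,\sigma_n/p^2\ge30000\rho'$ apart. Here $|s+\frac12|+|t+\frac12|\le1-\frac{250}p$, and the coordinates differ from those of the lines of $\mathcal L_n$ by at least $\frac{125}p$, so the distance to $\partial\Omega^{00}$ is more than $100\rho'$. There are $16p^2$ candidates; at most $2p^2$ are excluded and at most $2p^2$ are needed.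
- In $\Omega^{10}$: the candidates are $(o_s+\frac x2,-\frac{125}p-\frac m{p^2})$, $0\le m<125p$. They have norm $\le260\sigma'$ and are $\ge970\rho'$ apart. Their distance to $\partial\Omega^{10}$ is $\ge0.49\sigma'$. A point $ia'+jb'$ of $\Lambda'\cap R^{10}$ has $0<s-o_s=(i-\frac12)x+(j-\frac12)yx'<x$ with the second term at most $10^{-4}x$ in absolute value, so $i=1$. Then $t=(1+jp)y$, and these values are spaced by $py\ge1/p$ in an interval of length $<1$. So there are at most $2p$ such points; at most $2p$ of the $125p$ candidates are excluded and at most $2p$ are needed.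
- In $\Omega^{01}$: the candidates are $(-\frac{125}p-\frac m{p^2},o_t+\frac y2)$, $0\le m<125p$. They have norm $\le260\sigma'$ and are $\ge970\rho'$ apart. They are at distance $\ge0.49\sigma_ny\ge400\rho'$ from the $t$-lines of the boundary and farther from the $s$-lines. A point of $\Lambda'\cap R^{01}$ has $0<t-o_t=(i+jp-\frac{p+1}2)y<y$, so $i+jp=\frac{p+2}2$. By (4), $s=ix+j(px-1)=(i+jp)x-j$. As $s$ lies in an interval of length $<1$, there is at most one such point.

Targets in different $\Omega^\varepsilon$ are also $\ge100\rho'$ apart, since the $\Omega^\varepsilon$ are disjoint and each target is $\ge100\rho'$ from the boundary of its own set.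

**Step 3: paths.** Put $r=2\rho'$, so $100\rho'=50r$ and $D_{v_0}=B(v_0,r)$. We move the moved discs one after another. When the disc centered at $w$ is moved to its target $w^*$ in $\Omega^\varepsilon$, the obstacles are the current centers of all other discs $D_{v_0}$, $v_0\in\Lambda'\cap R_n$, moved or unmoved. They are points of $\Lambda'$ or targets, so they are $\ge50r$ from each other and from $w,w^*$. The segment $[w,w^*]$ is $\ge50r$ from $\partial\Omega^\varepsilon$, by convexity. Replace each chord that it cuts in a disc $B(o,10r)$ about an obstacle $o$ by a shorter arc of $\partial B(o,10r)$. These discs are disjoint and do not contain $w,w^*$. Points of the arc are within $10r$ of the chord. So the resulting path $\gamma$, parametrized by arclength and piecewise smooth, stays $\ge10r$ from the obstacles and $\ge40r$ from $\partial\Omega^\varepsilon$, and lies in $\Omega^\varepsilon$. An arc is at most $\frac\pi2$ times its chord, so the length of $\gamma$ is $\le\frac\pi2|w-w^*|\le4\sigma_n$.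

**Step 4: the flow.** Along $\gamma$ we use the divergence-free field $X_\tau=(\partial_2K_\tau,-\partial_1K_\tau)$ with
$$K_\tau(z)=\chi(|z-\gamma(\tau)|/r)\ \gamma'(\tau)\wedge(z-\gamma(\tau)),\qquad\chi\in C^\infty,\quad\chi=1\text{ on }[0,1],\quad\chi=0\text{ on }[2,\infty).$$
Where $\chi=1$, $K_\tau=\gamma_1'(z_2-\gamma_2)-\gamma_2'(z_1-\gamma_1)$, so $X_\tau=\gamma'(\tau)$ on $B(\gamma(\tau),r)$. The field vanishes off $B(\gamma(\tau),2r)$. By scaling, $\|D^jX_\tau\|_0\le C_jr^{-j}$ with universal $C_j$. Its flow carries $B(w,r)$ rigidly along $\gamma$, and it is the identity on the other discs, whose centers are $\ge10r$ from $\gamma$. Concatenating over all moved discs gives an isotopy $G_\tau$, $0\le\tau\le\ell_n$, of smooth area-preserving maps, with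
$$\ell_n\le2p^2\cdot4\sigma_n=8p^2\sigma_n. \tag{11}$$

**Lemma 5.** The isotopy $G_\tau$ has the following properties.

1. $G_0={\rm Id}$; the $G_\tau$ are supported in a common compact subset of $\bigcup_\varepsilon\Omega^\varepsilon$ and preserve each $\Omega^\varepsilon$.
2. $G_\tau$ is a translation on each $D_{v_0}$, $v_0\in\Lambda'\cap R_n$, and $G_\tau D_{v_0}\subset R_n^\varepsilon$ if $v_0\in R_n^\varepsilon$.
3. For each $v_0\in\Lambda'\cap R_n$, either $G_{\ell_n}D_{v_0}\subset B(0,\rho_n)$, or $v_0$ is within $50\sigma'$ of a corner and $G_\tau={\rm Id}$ on $D_{v_0}$ for all $\tau$.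
4. If $0\le h\le r$ and $0\le\tau\le\tau+h\le\ell_n$, then $\|D^j(G_{\tau+h}G_\tau^{-1}-{\rm Id})\|_0\le C_jhr^{-j}$ for $0\le j\le3$, with universal $C_j$, and the same holds for the inverse.

*Proof.* Property 1 holds because the field lives within $2r$ of finitely many paths that stay $\ge40r$ from the boundaries. For property 2: if $v_0$ is unmoved, $G_\tau={\rm Id}$ on $D_{v_0}$, and $D_{v_0}\subset R_n^\varepsilon$ by Lemma 2. If $v_0$ is moved, $D_{v_0}$ is carried rigidly and stays in $\Omega^\varepsilon$. For property 3: a moved disc ends at a target of norm $\le365\sigma'$, and $365\sigma'+2\rho'<1000\sigma'=\rho_n$. An unmoved $v_0$ has $|v_0|\le\rho_n/2$, and then $D_{v_0}\subset B(0,\rho_n)$, or it is within $50\sigma'$ of a corner.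

For property 4 put $\tilde X_u(\zeta)=X_{\tau+ru}(r\zeta)$. Then $\|D^j\tilde X_u\|_0\le C_j$ for all $j$. The map $G_{\tau+h}G_\tau^{-1}$ is $z\mapsto r\varphi_{h/r}(z/r)$, where $\varphi_u$ is the flow of $\tilde X$ started at $u=0$. From $\dot\varphi_u=\tilde X_u(\varphi_u)$ we get $\|\varphi_u-{\rm Id}\|_0\le C_0u$. Differentiating in $\zeta$, $D\dot\varphi=D\tilde X(\varphi)D\varphi$, so Gronwall's inequality gives $\|D\varphi_u\|_0\le e^{C_1}$ and $\|D\varphi_u-I\|_0\le C_1e^{C_1}u$ for $0\le u\le1$. Next $D^2\dot\varphi=D^2\tilde X(\varphi)(D\varphi,D\varphi)+D\tilde X(\varphi)D^2\varphi$ with $D^2\varphi_0=0$, and Gronwall gives $\|D^2\varphi_u\|_0\le Cu$. One more differentiation gives an equation for $D^3\varphi$ with bounded inhomogeneous terms and the linear term $D\tilde X(\varphi)D^3\varphi$, so $\|D^3\varphi_u\|_0\le Cu$. Undoing the scaling, $\|D^j(G_{\tau+h}G_\tau^{-1}-{\rm Id})\|_0\le C_j\frac hr\,r^{1-j}=C_jhr^{-j}$. The inverse is the flow of the time-reversed field $-X$, which satisfies the same bounds. $\square$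

For each $n\ge1$ we choose this isotopy once and for all.

## 6. Conjugacies that keep a long orbit of $0$ off a fixed ball

Put $P_n=q_{n-1}$ and $h_n=\ell_n/P_n$. By (11), $h_n/(2\rho_{n+1})\le4000\,p_{n+1}^4/q_{n-1}$. By (10), $q_{n-1}\ge0.9\cdot10^{6n(n-1)}$, so this tends to $0$. Choose $N\ge1$ such that $h_n\le2\rho_{n+1}$ for all $n\ge N$; any larger $N$ will also do. The finite union
$$\bigcup_{|t|\le q_{N-1}}T^t\overline{R_N}\ \cup\bigcup_{|t|\le q_N}T^t\overline{B(0,\rho_N)}$$
is closed, and by (9) and (10) its area is at most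
$$3q_{N-1}\cdot1.1\sigma_N^2+3q_N\cdot\pi10^6\sigma_{N+1}^2\le4p_N^{-2}+12\cdot10^6p_{N+1}^{-2}<1.$$
Fix an open ball $V$ disjoint from it.

We construct smooth area-preserving diffeomorphisms $H_n$ ($n\ge N$), isotopic to ${\rm Id}$, with $H_N={\rm Id}$, such that

- $(A_n)$: for $|t|\le P_n$, $H_n$ is a translation on $T^tR_n$ and $H_n(T^tR_n)\cap V=\emptyset$;
- $(B_n)$: for $|t|\le q_n$, $H_n$ is a translation on $T^tB(0,\rho_n)$ and $H_n(T^tB(0,\rho_n))\cap V=\emptyset$.

For $n=N$ these hold by the choice of $V$. Assume them for $n$.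

**Step 1: definition of $\hat g_n$.** We perform the isotopy of Section 5 while climbing each tower, and undo it before the top. For $0\le i\le L_\varepsilon$ put $g_i^\varepsilon=G_{\tau(i)}|_{\Omega^\varepsilon}$, where
$$\tau(i)=ih_n\ (i\le P_n),\qquad\tau(i)=\ell_n\ (P_n\le i\le L_\varepsilon-P_n),\qquad\tau(i)=(L_\varepsilon-i)h_n\ (i\ge L_\varepsilon-P_n).$$
This makes sense since $2P_n\le q_n/2\le L_\varepsilon$. Let
$$\hat g_n=T^ig_i^\varepsilon T^{-i}\ \text{ on }T^i\Omega^\varepsilon,\ 0\le i<L_\varepsilon;\qquad\hat g_n={\rm Id}\ \text{ elsewhere};\qquad H_{n+1}=H_n\hat g_n.$$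
By Lemma 1 and property 1 of Lemma 5, $\hat g_n$ is a well-defined smooth area-preserving diffeomorphism. It is isotopic to ${\rm Id}$ (replace $\tau(i)$ by $u\tau(i)$, $0\le u\le1$), and $\hat g_n^{\pm1}$ moves points by less than $2\sigma_n$. Also $\hat g_n={\rm Id}$ on all of $R_n$. This is clear on $\bigcup_\varepsilon R_n^\varepsilon$, since $g_0^\varepsilon={\rm Id}$ and the other levels are disjoint from it, and $\bigcup_\varepsilon R_n^\varepsilon$ is dense in $R_n$.

**Step 2: proof of $(A_{n+1})$.** Let $|t|\le P_{n+1}=q_n$. Since $R_{n+1}\subset B(0,2\sigma')\subset B(0,\rho_n)$, by $(B_n)$ it suffices that $\hat g_n={\rm Id}$ on $T^tR_{n+1}$. Suppose this set meets a level: $T^t\zeta=T^iw$ with $\zeta\in R_{n+1}$, $w\in\Omega^\varepsilon$, $0\le i<L_\varepsilon$. Then $v=w-\zeta$ satisfies $(v,t-i)\in\Gamma$ and $|t-i|\le2q_n$, and it has coordinates in $[-1.1,0.1]$. By Lemma 3(b), $w$ is within $2.1\sigma'+2\sigma'<10\sigma'$ of a corner. This contradicts $w\in\Omega^\varepsilon$.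

**Step 3: proof of $(B_{n+1})$.** Let $|t|\le q'=q_{n+1}$. First we locate $T^t0$ in the towers. By Lemma 1 there are $\varepsilon$ and $0\le i<L_\varepsilon$ with $T^{t-i}0=v$ mod $\mathbb Z^2$, $v\in\overline{R_n^\varepsilon}$. So $(v,t-i)\in\Gamma$ and $|t-i|\le2q'$. By Lemma 3(a), $v$ is in an open piece, which must be $R_n^\varepsilon$ because the pieces are open and disjoint. Moreover $B(v,\rho')\subset D_{v_0}\subset R_n^\varepsilon$ for some $v_0\in\Lambda'\cap R_n^\varepsilon$. So
$$T^tB(0,\rho')=T^iB(v,\rho')\subset T^iD_{v_0}\subset T^iR_n^\varepsilon.$$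
On $T^iR_n^\varepsilon$ we have $\hat g_n=T^iG_{\tau(i)}T^{-i}$. By property 2 of Lemma 5 it is a translation on $T^iD_{v_0}$, with image $T^iG_{\tau(i)}D_{v_0}\subset T^iR_n^\varepsilon$. It remains to see that $H_n$ is a translation on $T^iG_{\tau(i)}D_{v_0}$ and maps it off $V$.

- If $0\le i\le P_n$: the set is in $T^iR_n$; use $(A_n)$.
- If $L_\varepsilon-P_n\le i<L_\varepsilon$: the set is in $T^iR_n^\varepsilon\subset T^{i-L_\varepsilon}R_n$ by Lemma 1, and $|i-L_\varepsilon|\le P_n$; use $(A_n)$.
- If $P_n<i<L_\varepsilon-P_n$: then $\tau(i)=\ell_n$, and property 3 of Lemma 5 applies. Either the set is in $T^iB(0,\rho_n)$ with $0\le i<q_n$; use $(B_n)$. Or $D_{v_0}$ is fixed and contained in the disc of radius $51\sigma'$ about a corner. As $T^{-k_n}0=-a_n$ and $T^{-l_n}0=-b_n$, this disc is contained in $T^{\tau_0}B(0,\rho_n)$ with $\tau_0\in\{0,-k_n,-l_n,-k_n-l_n\}$. Then the set is in $T^{i+\tau_0}B(0,\rho_n)$ with $|i+\tau_0|\le q_n$; use $(B_n)$.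

This completes the induction.

## 7. The perturbation in $C^{2+\gamma}$

**Step 1: where $\theta_n$ lives.** We compute $\theta_n=\hat g_nT\hat g_n^{-1}T^{-1}$ from (3). We claim
$$\theta_n=T^i\,g_i^\varepsilon(g_{i-1}^\varepsilon)^{-1}\,T^{-i}\ \text{ on }T^i\Omega^\varepsilon,\ 1\le i\le L_\varepsilon,\qquad\theta_n={\rm Id}\ \text{ elsewhere}. \tag{12}$$
These sets are disjoint, being $T$-images of subsets of the sets in Lemma 1. If $z\in T^i\Omega^\varepsilon$ with $1\le i\le L_\varepsilon$, then $T^{-1}z\in T^{i-1}\Omega^\varepsilon$, and $T\hat g_n^{-1}T^{-1}z=T^i(g_{i-1}^\varepsilon)^{-1}T^{-i}z\in T^i\Omega^\varepsilon$. Applying $\hat g_n$ gives (12) directly if $i<L_\varepsilon$. If $i=L_\varepsilon$, then $T^{L_\varepsilon}\Omega^\varepsilon\subset R_n$, where $\hat g_n={\rm Id}$, and $g_{L_\varepsilon}^\varepsilon=G_0={\rm Id}$, so (12) holds too. If $z$ is in none of these sets, then $T^{-1}z$ is in no $T^i\Omega^\varepsilon$ with $0\le i<L_\varepsilon$, so $\theta_n(z)=\hat g_n(z)$. This equals $z$, because the only level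 in which $z$ could be is some $\Omega^\varepsilon$ with $i=0$, where $\hat g_n={\rm Id}$.

**Step 2: $H_n$ is a translation there.** On these sets $\theta_n$ is nontrivial only if $\tau(i)\ne\tau(i-1)$. That is, either $1\le i\le P_n$, where $T^i\Omega^\varepsilon\subset T^iR_n$, or $L_\varepsilon-P_n<i\le L_\varepsilon$, where $T^i\Omega^\varepsilon\subset T^{i-L_\varepsilon}R_n$ with $|i-L_\varepsilon|<P_n$. By $(A_n)$, $H_n$ is a translation on each of these sets. So $\psi_n-{\rm Id}$ is supported in finitely many disjoint open sets $H_n(T^i\Omega^\varepsilon)$, compactly in each. There $\psi_n$ is the conjugate by a translation of $G_{\tau+h_n}G_\tau^{-1}$ or of its inverse, restricted to $\Omega^\varepsilon$.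

**Step 3: the norm.** Let $r=2\rho_{n+1}$; recall $h_n\le r$. By property 4 of Lemma 5,
$$\|D^j(\psi_n-{\rm Id})\|_0\le Ch_nr^{-j}\quad(0\le j\le3),\qquad\|\psi_n^{-1}-{\rm Id}\|_0\le Ch_n.$$
Here and below $C$ is universal and may change from one occurrence to the next. Put $u=\psi_n-{\rm Id}$. Since $|D^2u(z)-D^2u(z')|\le\min(2\|D^2u\|_0,\|D^3u\|_0|z-z'|)$, the Hölder seminorm satisfies $[D^2u]_\gamma\le2\|D^2u\|_0^{1-\gamma}\|D^3u\|_0^\gamma\le Ch_nr^{-2-\gamma}$. Hence for $0\le\gamma<1$ (with no seminorm when $\gamma=0$) $\|\psi_n-{\rm Id}\|_{C^{2+\gamma}}\le Ch_n\rho_{n+1}^{-2-\gamma}$. By (11), (10), $\rho_{n+1}=10^{-3}\sigma_n/p_{n+1}^2$ and $\sigma_n=\sigma_{n-1}/p_n$,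
$$Ch_n\rho_{n+1}^{-2-\gamma}\le C\,\frac{p_{n+1}^2\sigma_n}{q_{n-1}}\Big(\frac{p_{n+1}^2}{\sigma_n}\Big)^{2+\gamma}\le C\,p_{n+1}^{6+2\gamma}\sigma_n^{-1-\gamma}\sigma_{n-1}^2\le C\,p_{n+1}^8\,p_n^2\,\sigma_{n-1}^{1-\gamma}.$$
With a suitable universal constant $C_*$, define $e_n(\gamma)=C_*\,p_{n+1}^8\,p_n^2\,\sigma_{n-1}^{1-\gamma}$ for all $n\ge1$. Then
$$\|\psi_n-{\rm Id}\|_{C^{2+\gamma}}\le e_n(\gamma),\qquad\|\psi_n^{-1}-{\rm Id}\|_0\le e_n(0)\le e_n(\gamma)\qquad(n\ge N). \tag{13}$$
As $p_n=10^{6n}$ and $\sigma_{n-1}=10^{-3n(n-1)}$, we have $\sum_ne_n(\gamma)<\infty$ for every $\gamma<1$.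

## 8. The limit map: smoothness, semi-conjugacy, and an orbit that avoids $V$

**Step 1: convergence in $C^{2+\gamma}$.** Write $e_n=e_n(0)$. We have $f_{n+1}=\psi_nf_n$ and $f_N=T$. All bounds below are uniform in $n$ and in $N$, because they involve only the sums over $m\ge1$ of $e_m$ and $e_m(\gamma)$, and because $\|DT\|_0=1$, $D^2T=0$.

First, $\|Df_{n+1}\|_0\le(1+e_n)\|Df_n\|_0$, so $\|Df_n\|_0\le\prod_m(1+e_m)$ is bounded. Second,
$$D^2f_{n+1}=D^2\psi_n(f_n)(Df_n,Df_n)+D\psi_n(f_n)D^2f_n,$$
so $\|D^2f_{n+1}\|_0\le e_n\|Df_n\|_0^2+(1+e_n)\|D^2f_n\|_0$, and $\|D^2f_n\|_0$ is bounded. Third, let $0<\gamma<1$. Interpolating between sup norms and Lipschitz constants as in Section 7, $[Df_n]_\gamma$ is bounded and $[(D\psi_n-I)\circ f_n]_\gamma\le Ce_n$. Hence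
$$[D^2\psi_n(f_n)(Df_n,Df_n)]_\gamma\le[D^2\psi_n]_\gamma\|Df_n\|_0^{2+\gamma}+2\|D^2\psi_n\|_0\|Df_n\|_0[Df_n]_\gamma\le C_\gamma e_n(\gamma),$$
$$[D\psi_n(f_n)D^2f_n]_\gamma\le(1+e_n)[D^2f_n]_\gamma+[(D\psi_n-I)\circ f_n]_\gamma\|D^2f_n\|_0\le(1+e_n)[D^2f_n]_\gamma+C_\gamma e_n.$$
So $[D^2f_{n+1}]_\gamma\le(1+e_n)[D^2f_n]_\gamma+C_\gamma e_n(\gamma)$, and $(f_n)$ is bounded in $C^{2+\gamma}$.

Now $f_{n+1}-f_n=(\psi_n-{\rm Id})\circ f_n$ has sup norm at most $e_n$, first derivative $(D\psi_n-I)(f_n)Df_n$, and second derivative $D^2\psi_n(f_n)(Df_n,Df_n)+(D\psi_n-I)(f_n)D^2f_n$. The same estimates, with $\|D\psi_n-I\|_0\le e_n$ in place of $1+e_n$, give $\|f_{n+1}-f_n\|_{C^{2+\gamma}}\le C_\gamma e_n(\gamma)$; this includes $\gamma=0$. Hence $f_n\to f$ in $C^{2+\gamma}$ for every $\gamma<1$, and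
$$\|f-T\|_{C^{2+\gamma}}\le C_\gamma\sum_{n\ge N}e_n(\gamma)$$
with $C_\gamma$ independent of $N$. For $\gamma=\gamma_0$ this is arbitrarily small when $N$ is large, so $f\in\mathcal U$ for a suitable $N$.

**Step 2: $f$ is an area-preserving diffeomorphism.** Since $\det Df_n=1$, a $2\times2$ matrix and its inverse have the same norm here, so $\|Df_n^{-1}\|_0=\|Df_n\|_0$ is bounded. From $f_{n+1}^{-1}=f_n^{-1}\psi_n^{-1}$ and (13) we get $\|f_{n+1}^{-1}-f_n^{-1}\|_0\le Ce_n$. So $f_n^{-1}$ converges uniformly, its limit is an inverse of $f$, and $f$ is a homeomorphism. As $\det Df=1$, the inverse function theorem shows that $f$ is an area-preserving $C^{2+\gamma}$ diffeomorphism for every $\gamma<1$. It is homotopic to ${\rm Id}$, as a uniform limit of such maps.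

**Step 3: $f\in\mathcal C_{\overline\omega}$.** We have $H_{n+1}^{-1}=\hat g_n^{-1}H_n^{-1}$, and $\|\hat g_n^{-1}-{\rm Id}\|_0\le2\sigma_n$ is summable. So $H_n^{-1}\to h$ uniformly, with $h$ continuous and homotopic to ${\rm Id}$, hence of degree $1$ and surjective. Letting $n\to\infty$ in $H_n^{-1}f_n=TH_n^{-1}$ gives $hf=Th$.

**Step 4: $f$ is not minimal.** By $(B_n)$, $f_n^t(H_n(0))=H_n(T^t0)\notin V$ for $|t|\le q_n$. Let $x$ be a limit point of the sequence $H_n(0)$. For fixed $t\in\mathbb Z$ we have $f_n^t\to f^t$ uniformly (for $t<0$ by Step 2) and $q_n\to\infty$. So $f^t(x)$ is a limit of points of the closed set $\mathbb T^2\setminus V$. Thus $f^t(x)\notin V$ for all $t\in\mathbb Z$, and $f$ is not minimal. This proves the first statement of Theorem 2.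

**Step 5: a dense set of frequencies.** Take one such $f$, with lifts $F$ and $\tilde h$ as in (1), for the $\omega$ of Section 3. For $m\ge1$ and $j\in\mathbb Z^2$ let
$$\hat F(x)=\tfrac1m(F(mx)+j),\qquad\hat h(x)=\tfrac1m\tilde h(mx).$$
Both commute with integer translations, so they induce maps of $\mathbb T^2$; write $\hat f$ for the one induced by $\hat F$. The inverse of $\hat F$ is $y\mapsto\frac1mF^{-1}(my-j)$, and $\det D\hat F=1$, so $\hat f$ is a conservative $C^{2+\gamma}$ diffeomorphism. It is homotopic to ${\rm Id}$, and so is the map induced by $\hat h$, which is therefore surjective. Moreover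
$$\hat h\hat F(x)=\tfrac1m\tilde h(F(mx)+j)=\tfrac1m(\tilde h(mx)+\omega+j)=\hat h(x)+\tfrac{\omega+j}m.$$
So $\hat f$ belongs to the class of $\frac{\omega+j}m$ mod $\mathbb Z^2$, and this vector is totally irrational because $\omega$ is. Since $m\hat F(x)=F(mx)+j$, the surjection $x\mapsto mx$ of $\mathbb T^2$ semi-conjugates $\hat f$ onto $f$. If every orbit of $\hat f$ were dense, so would be its image, and every orbit of $f$ is such an image; hence $\hat f$ is not minimal. The vectors $\frac{\omega+j}m$ are dense in $\mathbb R^2$. This proves Theorem 2. $\square$
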